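\title{A sharp Bonnet--Myers theorem for $Q$-curvature in dimension four}

\begin{abstract}
We prove that a complete Riemannian four-manifold with $Q$-curvature $Q\ge 6$ and scalar curvature $R\ge 0$ is compact. More precisely, if $Q\ge 6$ and $R\ge -12$, then either $\operatorname{Ric}=-3g$, or the manifold is compact with finite fundamental group, $R\ge 12$, and diameter at most $\pi(\frac{8}{45}\max R)^{1/2}$. The constant $-12$ and the order $(\max R)^{1/2}$ are optimal. The proof applies the second variation formula to curves that minimize a length weighted by a function of the scalar curvature, and reduces compactness to an inequality on an interval.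
\end{abstract}

\section{Introduction}

Throughout, $(M^4,g)$ is a smooth, connected, four-dimensional Riemannian manifold without boundary, $R$ is its scalar curvature, $\operatorname{Ric}$ its Ricci tensor, and $\Delta=\operatorname{tr}\nabla^2$ its Laplace--Beltrami operator, so that $\Delta=\sum\partial_i^2$ on $\mathbb R^4$. Branson's $Q$-curvature of $g$ is the function
\[
Q=\tfrac16\left(-\Delta R-3|\operatorname{Ric}|^2+R^2\right).
\]
It behaves under conformal changes as the Gauss curvature $K$ does on surfaces. On a surface, $g=e^{2w}g_0$ gives $Ke^{2w}=-\Delta_0w+K_0$. In dimension four, $g=e^{2w}g_0$ gives the formula of Branson and Paneitz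
\begin{equation}\label{eq:paneitz}
Qe^{4w}=P_0w+Q_0,\qquad P_0w=\Delta_0^2w-\operatorname{div}_0\Big(\big(\tfrac23R_0g_0-2\operatorname{Ric}_0\big)(\nabla w,\cdot)\Big),
\end{equation}
where the subscript $0$ refers to $g_0$. A complete surface with $K\ge1$ is compact by the Bonnet--Myers theorem, and it is natural to ask for the same conclusion from a positive lower bound on $Q$.

Two families of examples show what can be expected. If $\operatorname{Ric}=3kg$, then $R=12k$, $|\operatorname{Ric}|^2=36k^2$ and $Q=6k^2$. The unit sphere has $R=12$ and $Q=6$, but hyperbolic space of curvature $-1$ has $Q=6$ as well. So $Q$ does not see the sign of the curvature, and a lower bound on $R$ must be added. On the cylinder $S^3\times\mathbb R$ the Ricci tensor has eigenvalues $2,2,2,0$, so $R=6$, $|\operatorname{Ric}|^2=12$ and $Q=0$. So the bound $Q\ge0$ is not enough, even when $R$ is a positive constant.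

It is known that a complete four-manifold is compact if both $R$ and $Q$ are bounded below by positive constants. The conjecture that we consider, taken from Jiang, Li and Wang \cite{JLW}, is that $R\ge0$ suffices: \emph{a complete four-manifold with $Q\ge6$ and $R\ge0$ is compact.} We prove it.

\begin{theorem}\label{thm:A}
Let $(M^4,g)$ be complete. If $Q\ge6$ and $R\ge0$, then $M$ is compact.
\end{theorem}

The value $0$ plays no special role. The true threshold is the scalar curvature of hyperbolic space.

\begin{theorem}\label{thm:B}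
Let $(M^4,g)$ be complete with $Q\ge6$ and $R\ge-12$. Then exactly one of the following holds.
\begin{enumerate}
\item[(i)] $R\equiv-12$ and $\operatorname{Ric}=-3g$.
\item[(ii)] $M$ is compact, $\pi_1(M)$ is finite, and either $R>12$ everywhere or $\operatorname{Ric}=3g$. Moreover
\[
\operatorname{diam}(M,g)\le\pi\sqrt{\tfrac{8}{45}\max_MR}.
\]
\end{enumerate}
\end{theorem}

The constant $-12$ is optimal. Hyperbolic space of curvature $-k$, $k\ge1$, is noncompact with $R=-12k$ and $Q=6k^2\ge6$. For $k=1$ it falls under case (i); for $k$ slightly larger than $1$ it shows that, for any $c<-12$, the condition $R\ge c$ admits noncompact examples with $R\not\equiv-12$. Replacing $g$ by $\lambda g$ divides $R$ by $\lambda$ and $Q$ by $\lambda^2$ and leaves $\operatorname{Ric}$ unchanged. With $\lambda=\sqrt{q/6}$, Theorem~\ref{thm:B} therefore gives: if $Q\ge q>0$ and $R\ge-\sqrt{24q}$, then $M$ is compact or $\operatorname{Ric}=-\frac{\sqrt{24q}}4g$.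

In contrast with Myers' theorem, the diameter bound grows with the curvature. This cannot be avoided.

\begin{proposition}\label{prop:C}
There are metrics $g_a$, $a\ge2$, on $S^4$ with $Q\ge6$, $R>0$, $\operatorname{diam}(S^4,g_a)\ge\sqrt{a/2e}$ and $\max R\le576\,e\,a$. Hence there is no diameter bound independent of $\max R$, and the order $(\max R)^{1/2}$ in Theorem~\ref{thm:B} is optimal.
\end{proposition}

Theorem~\ref{thm:A} is a special case of Theorem~\ref{thm:B}. We prove it first, in Sections~\ref{sec:basic}--\ref{sec:interval}, because it shows the method with the simplest weight; Section~\ref{sec:B} then adds what is needed near $R=-12$. Section~\ref{sec:C} constructs the metrics $g_a$.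

\section{The condition $Q\ge6$ and the case of constant scalar curvature}\label{sec:basic}

Let $E=\operatorname{Ric}-\frac R4g$ be the trace-free Ricci tensor. Since $|\operatorname{Ric}|^2=|E|^2+\frac{R^2}4$, the condition $Q\ge6$ is equivalent to
\begin{equation}\label{eq:Q}
\Delta R\le\tfrac14\left(R^2-144\right)-3|E|^2 .
\end{equation}
This is the only form in which the hypothesis on $Q$ is used. If $\lambda$ is an eigenvalue of $E$, the other three eigenvalues have sum $-\lambda$, so their squares have sum at least $\lambda^2/3$, and $|E|^2\ge\frac43\lambda^2$. Hence, for every unit vector $T$,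
\begin{equation}\label{eq:ric}
\operatorname{Ric}(T,T)\ge\tfrac R4-\tfrac{\sqrt3}2|E| .
\end{equation}

\begin{example}\label{ex:const}
Let $g$ be complete with $Q\ge6$ and $R$ constant, $R>-12$. Then \eqref{eq:Q} reads $12|E|^2\le R^2-144$. This forces $R\ge12$ and $\frac{\sqrt3}2|E|\le\frac14\sqrt{R^2-144}$, so by \eqref{eq:ric}
\[
\operatorname{Ric}(T,T)\ge\frac{R-\sqrt{R^2-144}}4=\frac{36}{R+\sqrt{R^2-144}}\ge\frac{18}R .
\]
Myers' theorem says that a complete four-manifold with $\operatorname{Ric}\ge3kg$, $k>0$, is compact of diameter at most $\pi/\sqrt k$. With $k=6/R$ we find that $M$ is compact and $\operatorname{diam}\le\pi\sqrt{R/6}$.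
\end{example}

The example already shows the threshold $-12$, the jump to $R\ge12$, and a diameter bound of order $R^{1/2}$. It also shows the two difficulties of the general case. First, at a point where $\Delta R$ is very negative, \eqref{eq:Q} does not bound $|E|$ in terms of $R$, and only a combination of $\operatorname{Ric}$ and $\Delta R$ can be controlled. Second, the lower bound $18/R$ degenerates as $R\to\infty$, and on a noncompact manifold nothing bounds $R$ from above. Weighted geodesics deal with the first difficulty, and an inequality on an interval deals with the second.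

\section{Weighted geodesics}\label{sec:geo}

Myers' proof uses the second variation of length along a minimizing geodesic, in which $\operatorname{Ric}(T,T)$ appears. For the weighted length $\int u\,ds$, with a smooth function $u>0$, the quantity $\operatorname{Ric}(T,T)-\Delta u/u$ appears instead. When $u$ is a function of $R$, this is a combination of the kind that \eqref{eq:Q} controls.

The weighted length is the length in the metric $u^2g$, which need not be complete, so two given points may not be joined by a minimizer. We only need long minimizers that start at a fixed point, and these exist as soon as $g$ is complete.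

\begin{lemma}\label{lem:exist}
Let $(M,g)$ be complete and noncompact, $u>0$ smooth on $M$, $p\in M$ and $\Lambda>0$. There is a smooth curve $\gamma:[0,L]\to M$ of unit $g$-speed, with $\gamma(0)=p$ and $L\ge\Lambda$, that minimizes $\int u\,ds$ among all piecewise smooth curves in $M$ with the same endpoints.
\end{lemma}

\begin{proof}
By the Hopf--Rinow theorem, the ball $\bar B=\{d_g(p,\cdot)\le\Lambda\}$ and the sphere $\Sigma=\{d_g(p,\cdot)=\Lambda\}$ are compact and $d_g(p,\cdot)$ is unbounded; since $M$ is connected, $\Sigma\ne\emptyset$. Choose $\chi\in C_c^\infty(M,[0,1])$ with $\chi=1$ on $\bar B$ and put $u_1=\chi u+1-\chi$. Then $u_1>0$ and $u_1=1$ outside a compact set, so $\inf u_1>0$ and $g_1=u_1^2g$ is complete. Let $q\in\Sigma$ be a point $d_{g_1}$-nearest to $p$, and let $\sigma$ be a minimizing $g_1$-geodesic from $p$ to $q$. It does not meet $\Sigma$ before $q$, since such a point would be nearer to $p$. So $\sigma$ stays in $\bar B$, where $u_1=u$, and $\int_\sigma u\,ds=d_{g_1}(p,\Sigma)$. Any curve in $M$ from $p$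 to $q$ has a first point on $\Sigma$. Up to that point it lies in $\bar B$, so its weighted length up to there is its $g_1$-length, which is at least $d_{g_1}(p,\Sigma)$. Thus $\sigma$ minimizes $\int u\,ds$. Its $g$-length is at least $d_g(p,q)=\Lambda$, and we parametrize it by $g$-arclength.
\end{proof}

We call a Lipschitz function on an interval a \emph{test function} if it vanishes at both endpoints.

\begin{lemma}\label{lem:stab}
Let $u>0$ be smooth on $M^4$, and let $\gamma:[0,L]\to M$ be a smooth unit-speed curve that minimizes $\int u\,ds$ among curves with the same endpoints. Put $T=\gamma'$ and $\ell(s)=\log u(\gamma(s))$. For every test function $\varphi$ on $[0,L]$,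
\begin{equation}\label{eq:stab}
\int_0^L\Big[3\varphi'^2-\ell'\varphi\varphi'-\tfrac14\ell'^2\varphi^2+\Big(\frac{\Delta u}u-\operatorname{Ric}(T,T)\Big)\varphi^2\Big]ds\ge0 .
\end{equation}
\end{lemma}

For $u\equiv1$ this is the index inequality in Myers' proof.

\begin{proof}
The curve $\gamma$ is in general not a $g$-geodesic. Let $e_1,e_2,e_3$ be an orthonormal frame of its normal bundle, parallel for the normal connection, and let $k_i=\langle\nabla_TT,e_i\rangle$. Then $\nabla_Te_i$ is tangent to $\gamma$, and differentiating $\langle e_i,T\rangle=0$ gives $\nabla_Te_i=-k_iT$.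

Fix $i$ and a smooth $\psi$ with $\psi(0)=\psi(L)=0$. Put $F(s,\tau)=\exp_{\gamma(s)}(\tau\psi(s)e_i(s))$ and $V=\partial_\tau F$, so that $\nabla_\tau V=0$ and $\nabla_\tau F_s=\nabla_sV$. At $\tau=0$ we have $\nabla_sV=\psi'e_i-\psi k_iT$. Differentiating $\partial_\tau|F_s|=\langle\nabla_sV,F_s\rangle/|F_s|$ once more, and using $\nabla_\tau\nabla_sV=\operatorname{Rm}(V,F_s)V$ with $\langle\operatorname{Rm}(X,Y)X,Y\rangle=-\sec(X,Y)$ for orthonormal $X,Y$, we obtain at $\tau=0$
\begin{align*}
\partial_\tau|F_s|&=-\psi k_i,\\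
\partial_\tau^2|F_s|&=\langle\operatorname{Rm}(V,T)V,T\rangle+|\nabla_sV|^2-\langle\nabla_sV,T\rangle^2=\psi'^2-\psi^2\sec(e_i,T).
\end{align*}
With $u_i=\langle\nabla u,e_i\rangle$ we also have $\partial_\tau u(F)=\psi u_i$ and $\partial_\tau^2u(F)=\psi^2\nabla^2u(e_i,e_i)$ at $\tau=0$, because $\tau\mapsto F(s,\tau)$ is a geodesic. The function $A_i(\tau)=\int_0^Lu(F)|F_s|\,ds$ has a minimum at $\tau=0$. From $A_i'(0)=\int\psi(u_i-uk_i)\,ds=0$ for all $\psi$ we get $k_i=u_i/u$, and then
\[
0\le A_i''(0)=\int_0^L\Big[\nabla^2u(e_i,e_i)\psi^2-2\frac{u_i^2}u\psi^2+u\psi'^2-u\psi^2\sec(e_i,T)\Big]ds .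
\]
We sum over $i$. Write $u_s,u_{ss}$ for the derivatives of $u(\gamma(s))$. Then $\sum_i\nabla^2u(e_i,e_i)=\Delta u-\nabla^2u(T,T)$ and $\nabla^2u(T,T)=u_{ss}-\langle\nabla u,\nabla_TT\rangle=u_{ss}-\sum_iu_i^2/u$. Hence
\[
0\le\int_0^L\Big[3u\psi'^2-u_{ss}\psi^2-\sum_i\frac{u_i^2}u\psi^2+\big(\Delta u-u\operatorname{Ric}(T,T)\big)\psi^2\Big]ds .
\]
We drop the nonpositive third term and integrate the second by parts:
\[
0\le\int_0^L\big[3u\psi'^2+2u_s\psi\psi'+\big(\Delta u-u\operatorname{Ric}(T,T)\big)\psi^2\big]ds .
\]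
The integrand is a quadratic form in $(\psi,\psi')$ with bounded coefficients, and every test function is an $H^1$-limit of smooth ones, so the inequality holds for all test functions $\psi$. Put $\psi=u^{-1/2}\varphi$. Then $\psi'=u^{-1/2}(\varphi'-\frac12\ell'\varphi)$, so
\[
3u\psi'^2+2u_s\psi\psi'=3\big(\varphi'-\tfrac12\ell'\varphi\big)^2+2\ell'\varphi\big(\varphi'-\tfrac12\ell'\varphi\big)=3\varphi'^2-\ell'\varphi\varphi'-\tfrac14\ell'^2\varphi^2,
\]
and \eqref{eq:stab} follows.
\end{proof}

\section{Weights built from the scalar curvature}\label{sec:weights}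

To use \eqref{eq:stab} we need $\Delta u/u-\operatorname{Ric}(T,T)$ to be negative. The next lemma shows which weights $u=f(R)$ achieve this.

\begin{lemma}\label{lem:weight}
Let $Q\ge6$. Let $f$ be smooth with $f>0$ and $f'>0$ on an open interval containing the values of $R$. Put $u=f(R)$ and $y=f(R)/2f'(R)>0$. For every unit vector $T$,
\begin{equation}\label{eq:weight}
\frac{\Delta u}u-\operatorname{Ric}(T,T)\le-\frac{144-(y-R)^2}{8y}+\frac{f''(R)}{f(R)}|\nabla R|^2 .
\end{equation}
\end{lemma}

\begin{proof}
We have $\frac{\Delta u}u=\frac{\Delta R}{2y}+\frac{f''}f|\nabla R|^2$. Since $y>0$, \eqref{eq:Q} and \eqref{eq:ric} give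
\[
\frac{\Delta R}{2y}-\operatorname{Ric}(T,T)\le-\frac1y\Big[18-\frac{R^2}8+\frac{Ry}4+\frac32|E|^2-\frac{\sqrt3}2|E|y\Big].
\]
The last two terms equal $\frac32\big(|E|-\frac y{2\sqrt3}\big)^2-\frac{y^2}8$, so the bracket is at least $18-\frac18(y-R)^2$.
\end{proof}

The first term on the right of \eqref{eq:weight} is negative exactly when
\begin{equation}\label{eq:window}
\max\{0,R-12\}<y<R+12 .
\end{equation}
This window is nonempty if and only if $R>-12$, which is where the lower bound on $R$ enters the method. For large $R$ the window forces $f'/f=\frac1{2R}+O(R^{-2})$, so $f$ must grow like $R^{1/2}$. The simplest such weight is $f(R)=(R+c)^{1/2}$, for which $y=R+c$ and $f''/f=-\frac1{4y^2}$.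

\begin{corollary}\label{cor:sqrt}
Let $Q\ge6$, let $0\le c<12$ satisfy $R+c>0$ on $M$, and put $\kappa=18-\frac{c^2}8>0$. Let $\gamma:[0,L]\to M$ be a smooth unit-speed curve that minimizes $\int(R+c)^{1/2}ds$ among curves with the same endpoints, and let $w(s)=\log(R(\gamma(s))+c)$. Then for every test function $\varphi$,
\begin{equation}\label{eq:star}
\int_0^L\big[3\varphi'^2-\tfrac12w'\varphi\varphi'-\tfrac5{16}w'^2\varphi^2\big]ds\ge\kappa\int_0^Le^{-w}\varphi^2ds ,
\end{equation}
and
\begin{equation}\label{eq:myers}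
L^2\le\frac{16\pi^2}{5\kappa}\max_{[0,L]}e^{w}.
\end{equation}
\end{corollary}

\begin{proof}
Along $\gamma$, \eqref{eq:weight} gives $\frac{\Delta u}u-\operatorname{Ric}(T,T)\le-\kappa e^{-w}-\frac14|\nabla\log y|^2\le-\kappa e^{-w}-\frac14w'^2$. In \eqref{eq:stab} we have $\ell=w/2$, and $\frac1{16}+\frac14=\frac5{16}$; this is \eqref{eq:star}. Since $-\frac12w'\varphi\varphi'\le\frac5{16}w'^2\varphi^2+\frac15\varphi'^2$, \eqref{eq:star} implies
\begin{equation}\label{eq:young}
\tfrac{16}5\int_0^L\varphi'^2ds\ge\kappa\int_0^Le^{-w}\varphi^2ds ,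
\end{equation}
and the choice $\varphi=\sin(\pi s/L)$ gives $\frac{16}5\frac{\pi^2}{L^2}\ge\kappa/\max e^w$.
\end{proof}

Together with Lemma~\ref{lem:exist}, the bound \eqref{eq:myers} proves Theorem~\ref{thm:A} when $R$ is bounded above. It says nothing if $R$ grows quadratically along $\gamma$.

\section{An inequality on an interval, and the proof of Theorem~\ref{thm:A}}\label{sec:interval}

We have to bound $L$ from \eqref{eq:star} without an upper bound on $w$. Where $w$ is large the right side of \eqref{eq:star} is small, but $w$ can only become large if $w'$ is large somewhere, and this is penalized on the left. Power functions show that the two effects overlap.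

\begin{example}\label{ex:power}
Consider \eqref{eq:star} on $[1,L]$ with $e^w=Cs^\beta$, where $C,\beta>0$. Then $w'=\beta/s$ and $\int\varphi\varphi's^{-1}=\frac12\int\varphi^2s^{-2}$, so \eqref{eq:star} reads
\[
3\int_1^L\varphi'^2ds\ge\Big(\frac\beta4+\frac{5\beta^2}{16}\Big)\int_1^L\frac{\varphi^2}{s^2}ds+\frac\kappa C\int_1^L\frac{\varphi^2}{s^\beta}ds .
\]
If $\beta<2$, take $\varphi=\sin(2\pi s/L)$ on $[L/2,L]$ and $\varphi=0$ elsewhere. The last term alone requires $12\pi^2L^{-2}\ge\kappa C^{-1}L^{-\beta}$, which fails for large $L$. For the other term write $s=e^t$, $\varphi=e^{t/2}\psi(t)$. Then $\int\varphi'^2ds=\int(\frac14\psi^2+\psi_t^2)\,dt$ and $\int\varphi^2s^{-2}ds=\int\psi^2dt$, and $\psi=\sin(\pi t/\log L)$ requires $\frac34+\frac{3\pi^2}{\log^2L}\ge\frac\beta4+\frac{5\beta^2}{16}$. Since $5\beta^2+4\beta-12=(5\beta-6)(\beta+2)$, this fails for large $L$ if $\beta>\frac65$. As $\frac65<2$, every power is excluded. By contrast, the same identities give $\int\varphi'^2\ge\frac14\int\varphi^2s^{-2}$, so the weaker inequality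 \eqref{eq:young} holds for all $L$ when $\beta=2$ and $C\ge\frac54\kappa$. The gradient terms in \eqref{eq:star} must therefore be kept.
\end{example}

For a general $w$ we remove the term $w'^2$, about which we know nothing, by a substitution $\varphi=e^{\alpha w}\zeta$. Since $\varphi'=e^{\alpha w}(\zeta'+\alpha w'\zeta)$, the bracket in \eqref{eq:star} becomes
\[
e^{2\alpha w}\big[3\zeta'^2+(6\alpha-\tfrac12)w'\zeta\zeta'+(3\alpha^2-\tfrac\alpha2-\tfrac5{16})w'^2\zeta^2\big].
\]
The last coefficient vanishes for $\alpha=\frac5{12}$ and for $\alpha=-\frac14$. We take $\alpha=\frac5{12}$: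
\begin{equation}\label{eq:subst}
3\varphi'^2-\tfrac12w'\varphi\varphi'-\tfrac5{16}w'^2\varphi^2=e^{5w/6}\big[3\zeta'^2+2w'\zeta\zeta'\big],\qquad e^{-w}\varphi^2=e^{-w/6}\zeta^2 .
\end{equation}
With this root the two weights $e^{5w/6}$ and $e^{-w/6}$ cannot be small at the same time. The critical growth $\beta=\frac65$ of Example~\ref{ex:power} is the case in which $e^{5w/6}$ is linear. The remaining derivative $w'$ is removed by integration by parts, which produces the term $-\frac{12}5e^{5w/6}(\zeta\zeta')'$; for a convex enough $\zeta$ it outweighs the term $\zeta'^2$. There is room to spare, and we state the lemma with $4$ in place of $3$, since Section~\ref{sec:B} needs this.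

\begin{lemma}\label{lem:interval}
Let $L\ge2$, $\kappa>0$ and $w\in C^\infty([0,L])$. Suppose that for all test functions $\zeta$ on $[0,L]$
\begin{equation}\label{eq:oned}
\int_0^Le^{5w/6}\big[4\zeta'^2+2w'\zeta\zeta'\big]ds\ge\kappa\int_0^Le^{-w/6}\zeta^2ds .
\end{equation}
Then $L^{2/3}\le\frac{1728}5\,\kappa^{-5/6}e^{5w(1)/6}$.
\end{lemma}

\begin{proof}
Put $h=e^{5w/6}$, so that $2w'h=\frac{12}5h'$ and $e^{-w/6}=h^{-1/5}$. If $\eta$ is linear and $\zeta=\eta^n$, then $4\zeta'^2-\frac{12}5(\zeta\zeta')'=\frac45n(3-n)\eta^{2n-2}\eta'^2$, which is negative for $n>3$; we take $n=4$. A test function cannot be convex on the whole interval, so $\zeta$ has a corner, and we place it at $s=1$. Let $\eta(s)=s$ on $[0,1]$, $\eta(s)=\frac{L-s}{L-1}$ on $[1,L]$, and $\zeta=\eta^4$. Then $\zeta\zeta'=4\eta^7\eta'$ vanishes at $0$ and $L$ and has one-sided limits $4$ and $-\frac4{L-1}$ at $s=1$. Integrating by parts on the two intervals, we see that the left side of \eqref{eq:oned} equals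
\[
\tfrac{48}5\Big(1+\frac1{L-1}\Big)h(1)-\tfrac{16}5\int_0^Lh\,\eta^6\eta'^2ds .
\]
Since $L-1\ge1$, and $\eta'^2=(L-1)^{-2}\ge L^{-2}$ on $[1,L]$, \eqref{eq:oned} yields
\[
\tfrac{96}5h(1)\ge\int_1^L\Big(\tfrac{16}5h\,\eta^6L^{-2}+\kappa h^{-1/5}\eta^8\Big)ds .
\]
For $a,b\ge0$ we have $a+b\ge\max\{a,b\}\ge a^{1/6}b^{5/6}$, and with these exponents $h$ cancels: the integrand is at least $\kappa^{5/6}L^{-1/3}\eta^{23/3}\ge\kappa^{5/6}L^{-1/3}\eta^8$, because $0\le\eta\le1$. Finally $\int_1^L\eta^8ds=\frac{L-1}9\ge\frac L{18}$, so $\frac{96}5h(1)\ge\frac1{18}\kappa^{5/6}L^{2/3}$.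
\end{proof}

The bound involves $w$ only at $s=1$. This is what makes it useful: the curves of Lemma~\ref{lem:exist} change with $\Lambda$, but at time $1$ they all lie in one compact ball.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $M$ is noncompact, and fix $p\in M$. Since $R\ge0$, Corollary~\ref{cor:sqrt} applies with $c=6$ and $\kappa=\frac{27}2$. For $\Lambda\ge2$ let $\gamma:[0,L]\to M$, $L\ge\Lambda$, be the curve of Lemma~\ref{lem:exist} for $u=(R+6)^{1/2}$, and let $w=\log(R+6)$ along $\gamma$. If $\zeta$ is a test function, so is $\varphi=e^{5w/12}\zeta$, and \eqref{eq:star} and \eqref{eq:subst} give \eqref{eq:oned}. Since $d_g(p,\gamma(1))\le1$, Lemma~\ref{lem:interval} gives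
\[
\Lambda^{2/3}\le\tfrac{1728}5\big(\tfrac{27}2\big)^{-5/6}\max_{\bar B_g(p,1)}(R+6)^{5/6}.
\]
The right side is finite and does not depend on $\Lambda$, while $\Lambda$ is arbitrary. This is a contradiction.
\end{proof}

Completeness was used only for the compactness of closed balls; without it the theorem fails for a proper open subset of the round sphere.

\section{The threshold $R=-12$: proof of Theorem~\ref{thm:B}}\label{sec:B}

The proof above works for any $c\in[0,12)$ with $R+c>0$, so it gives compactness whenever $\inf R>-12$. At $c=12$ the constant $\kappa$ vanishes. Two cases remain: $R$ may attain the value $-12$, or it may approach $-12$ at infinity. The first case is settled by the strong maximum principle, in the following form: \emph{if $M$ is connected, $b\ge0$ is continuous, and $z\ge0$ is smooth with $\Delta z-bz\le0$, then $z\equiv0$ or $z>0$ everywhere.} Indeed, by \cite[Theorem~3.5]{GT}, applied in a coordinate ball, $z$ cannot attain a nonpositive minimum at an interior point unless it is constant in the ball; so the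 closed set $\{z=0\}$ is open.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Step 1: the dichotomy.} Let $v=R+12\ge0$. By \eqref{eq:Q},
\[
\Delta v-\tfrac v4\,v\le-6v-3|E|^2\le0 .
\]
The maximum principle with $b=\frac v4$ gives $v\equiv0$ or $v>0$. If $v\equiv0$, the inequality forces $E=0$, so $\operatorname{Ric}=-3g$, which is case (i). From now on $v>0$.

\emph{Step 2: the weight.} In terms of $v$, the window \eqref{eq:window} is $\max\{0,v-24\}<y<v$. We need a weight whose $y$ lies in it for all $v>0$. For large $v$ the best position is the center $y=v-12$, and as $v\to0$ the window closes, so $y$ must vanish there. The function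
\[
y=v-\frac{12v}{v+24}=\frac{v(v+12)}{v+24}
\]
has both properties, and $\frac1{2y}=\frac1v-\frac1{2(v+12)}$ integrates to
\[
u=f=v\,(v+12)^{-1/2}.
\]
For this weight $y-R=12-\frac{12v}{v+24}$, so
\[
\frac{144-(y-R)^2}{8y}=\frac1{8y}\cdot\frac{12v}{v+24}\Big(24-\frac{12v}{v+24}\Big)=\frac3{2(v+12)}\Big(24-\frac{12v}{v+24}\Big)\ge\frac{18}{v+12},
\]
and, from $\frac{f''}f=\big(\frac{f'}f\big)'+\big(\frac{f'}f\big)^2$,
\[
\frac{f''}f=\frac3{4(v+12)^2}-\frac1{v(v+12)}=-\frac{\frac14+\frac{12}v}{(v+12)^2}.
\]
Lemma~\ref{lem:weight} gives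
\begin{equation}\label{eq:weightB}
\frac{\Delta u}u-\operatorname{Ric}(T,T)\le-\frac{18}{v+12}-\Big(\frac14+\frac{12}v\Big)\frac{|\nabla v|^2}{(v+12)^2}.
\end{equation}

\emph{Step 3: compactness.} Suppose that $M$ is noncompact and fix $p\in M$. For $\Lambda\ge2$ let $\gamma:[0,L]\to M$ be the curve of Lemma~\ref{lem:exist} for this $u$. Along $\gamma$ set $w=\log(v+12)$ and $m=12/v>0$. Then $\ell'=\frac{v'}{2y}=\frac{v+24}{2v}w'=(\frac12+m)w'$, and $|\nabla v|/(v+12)\ge|w'|$. Since $\frac14(\frac12+m)^2+\frac14+m=\frac5{16}+\frac{5m}4+\frac{m^2}4$, \eqref{eq:stab} and \eqref{eq:weightB} give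
\begin{multline*}
\int_0^L\Big[3\varphi'^2-\tfrac12w'\varphi\varphi'-\tfrac5{16}w'^2\varphi^2-mw'\varphi\varphi'-\big(\tfrac{5m}4+\tfrac{m^2}4\big)w'^2\varphi^2\Big]ds\\
\ge18\int_0^Le^{-w}\varphi^2ds .
\end{multline*}
This is \eqref{eq:star} with two more terms. The function $m$ is large where $R$ is close to $-12$, and we have no control on it, so these terms must be estimated uniformly in $m$. Put $\varphi=e^{5w/12}\zeta$. The first three terms are given by \eqref{eq:subst}. The last two become $e^{5w/6}$ times
\[
-mw'\zeta\big(\zeta'+\tfrac5{12}w'\zeta\big)-\big(\tfrac{5m}4+\tfrac{m^2}4\big)w'^2\zeta^2=\zeta'^2-\big(\zeta'+\tfrac m2w'\zeta\big)^2-\tfrac{5m}3w'^2\zeta^2\le\zeta'^2 .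
\]
So \eqref{eq:oned} holds with $\kappa=18$; the extra $\zeta'^2$ accounts for the coefficient $4$. As $e^w=R+24$ and $d_g(p,\gamma(1))\le1$, Lemma~\ref{lem:interval} gives
\[
\Lambda^{2/3}\le\tfrac{1728}5\,18^{-5/6}\max_{\bar B_g(p,1)}(R+24)^{5/6}
\]
for all $\Lambda\ge2$, a contradiction. Hence $M$ is compact.

\emph{Step 4: scalar curvature.} At a minimum point of $R$ we have $\Delta R\ge0$, so \eqref{eq:Q} gives $R^2\ge144$ there. Since $R>-12$, this means $\min R\ge12$. For $z=R-12\ge0$, \eqref{eq:Q} reads $\Delta z-\frac{R+12}4z\le-3|E|^2$. By the maximum principle, either $z>0$ everywhere, or $z\equiv0$, and then $E=0$ and $\operatorname{Ric}=3g$.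

\emph{Step 5: fundamental group.} The universal cover with the lifted metric is complete and has $Q\ge6$ and $R\ge12$, so it is compact by Step 3. The fiber over a point is a closed discrete subset of it, hence finite, and it is in bijection with $\pi_1(M)$.

\emph{Step 6: diameter.} Let $p,q\in M$ realize the diameter. Since $M$ is compact and $R>0$, the metric $Rg$ is complete, and a minimizing geodesic of it from $p$ to $q$ minimizes $\int R^{1/2}ds$. Its $g$-length $L$ is at least $d_g(p,q)$. The bound \eqref{eq:myers} with $c=0$ and $\kappa=18$ gives $L^2\le\frac{16\pi^2}{90}\max R=\frac8{45}\pi^2\max R$.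

Finally, $R\equiv-12$ in case (i) and $R\ge12$ in case (ii), so the cases exclude each other.
\end{proof}

\section{Long thin necks: proof of Proposition~\ref{prop:C}}\label{sec:C}

We look for the metrics in the conformal class of the cylinder $g_0=dt^2+g_{S^3}$ on $\mathbb R\times S^3$, for which $R_0=6$, $Q_0=0$ and $\operatorname{Ric}_0(\partial_t,\cdot)=0$. Let $g=e^{2w(t)}g_0$. The conformal formula $R=e^{-2w}(R_0-6\Delta_0w-6|\nabla w|_0^2)$ and \eqref{eq:paneitz} give
\begin{equation}\label{eq:cyl}
R=6e^{-2w}\big(1-w''-w'^2\big),\qquad Qe^{4w}=w''''-4w'' .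
\end{equation}
The round sphere is given by $w_0=-\log\cosh t$. Here $w_0'=-\tanh t$, $w_0''=-\operatorname{sech}^2t$ and $w_0''''=6\operatorname{sech}^4t-4\operatorname{sech}^2t$, so $w_0''''-4w_0''=6\operatorname{sech}^4t$.

The scales are found as follows. On a neck $|t|\le a$ of radius $e^w\approx r$, the condition $Q\ge6$ asks for $-w''$ of order $r^4$. This bends $w$ by an amount of order $a^2r^4$ over the neck, so the radius stays comparable to $r$ if $r\approx a^{-1/2}$. Then the length is of order $ar\approx a^{1/2}$ and $R$ is of order $r^{-2}\approx a$. To realize this we use that $w''''-4w''$ is linear in $w$, and we average translates of $w_0$. Two equal masses at $\pm a$ give $w'=-\frac12\tanh(t-a)-\frac12\tanh(t+a)$, which is almost zero between them. This is a neck, but $w''''-4w''$ is exponentially small in its middle. A small mass spread along the neck corrects this.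

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $a\ge2$ and $\varepsilon=1/a\le\frac12$. Let $\mu$ be the probability measure
\[
\mu=\frac{1-\varepsilon}2(\delta_a+\delta_{-a})+\frac\varepsilon{2a}\,db\big|_{[-a,a]},
\]
and put
\[
W(t)=\int w_0(t-b)\,d\mu(b),\quad S(t)=\int\operatorname{sech}^4(t-b)\,d\mu(b),\quad w=W+c,\quad e^{4c}=\frac{e^{-4W(0)}}{4a^2},
\]
and $g_a=e^{2w}g_0$. Since $\mu$ is symmetric, $W$ and $S$ are even. From $W'=-\int\tanh(t-b)\,d\mu$ and $W''=-\int\operatorname{sech}^2(t-b)\,d\mu$ we get $|W'|<1$ and $-1\le W''<0$. So $W$ is maximal at $0$ and decreasing on $[0,\infty)$. By evenness it suffices to prove all estimates for $t\ge0$.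

\emph{Smoothness.} Let $\rho=e^{-t}$. Then $g_0=e^{2t}(d\rho^2+\rho^2g_{S^3})$, so $g_a$ is $e^{2(w+t)}$ times the Euclidean metric on $\mathbb R^4\setminus\{0\}$ with $\rho=|x|$. Since $w_0(t-b)+t=b+\log2-\log(1+e^{2b}\rho^2)$, the function $w+t$ is a constant minus $\int\log(1+e^{2b}|x|^2)\,d\mu(b)$, which is smooth at $x=0$. The other end is isometric to this one, so $g_a$ extends to a smooth metric on $S^4$, with two poles added.

\emph{The bound $Q\ge6$.} By \eqref{eq:cyl}, $Q=6Se^{-4w}$, so we need $Se^{-4W}\ge e^{4c}$. Let $0\le t\le a$. As $b$ runs through $[-a,a]$, the number $t-b$ runs through $[t-a,t+a]\supset[0,1]$. Since $\tanh1>\frac34$ (because $e^2>7$) and $x-x^3/3$ is increasing on $[0,1]$,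
\[
S(t)\ge\frac\varepsilon{2a}\int_0^1\operatorname{sech}^4x\,dx=\frac\varepsilon{2a}\big(\tanh1-\tfrac13\tanh^31\big)\ge\frac\varepsilon{2a}\cdot\frac{39}{64}\ge\frac1{4a^2}.
\]
With $W\le W(0)$ this gives $Se^{-4W}\ge e^{4c}$. Let $t>a$. The mass at $a$ gives $S(t)\ge\frac14\operatorname{sech}^4(t-a)$. For $b\le a$,
\[
w_0(t-b)-w_0(a-b)=-\int_a^t\tanh(\tau-b)\,d\tau\le-\int_a^t\tanh(\tau-a)\,d\tau=-\log\cosh(t-a),
\]
and averaging over $b$ gives $e^{-4W(t)}\ge e^{-4W(a)}\cosh^4(t-a)$. Hence $Se^{-4W}\ge\frac14e^{-4W(a)}\ge\frac14e^{-4W(0)}\ge e^{4c}$. At the poles $Q\ge6$ holds by continuity.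

\emph{Positivity of $R$.} Away from the poles $1-w''-w'^2>0$, so $R\ge0$ on $S^4$ by continuity. Theorem~\ref{thm:B} then gives $R\ge12$.

\emph{Diameter.} From $|x|-\log2\le\log\cosh x\le|x|$ we get
\begin{align*}
-W(a)&\le\int|a-b|\,d\mu=(1-\varepsilon)a+\varepsilon a=a,\\
-W(0)&\ge\int|b|\,d\mu-\log2=(1-\varepsilon)a+\tfrac{\varepsilon a}2-\log2=a-\tfrac12-\log2 .
\end{align*}
So $W(0)-W(t)\le W(0)-W(a)\le\frac12+\log2$ for $|t|\le a$; this is where $\varepsilon a=1$ is used. Since $e^{w(0)}=(2a)^{-1/2}$,
\begin{equation}\label{eq:neck}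
e^{w}\ge\frac1{2\sqrt{2ea}}\quad\text{on }[-a,a].
\end{equation}
A curve from $\{t=-a\}$ to $\{t=a\}$ contains an arc in $\{|t|\le a\}$ along which $t$ goes from $-a$ to $a$. Its length is at least $2a\cdot\frac1{2\sqrt{2ea}}=\sqrt{a/2e}$.

\emph{Upper bound on $R$.} For $0\le t\le a$, \eqref{eq:neck} gives $e^{-2w}\le8ea$, and $1-w''-w'^2\le2$, so $R\le96ea$. Let $t>a$ and $x=t-a$. On the support of $\mu$ we have $t-b\ge x>0$, so $-w''\le\operatorname{sech}^2x$ and $1+w'\le1-\tanh x\le1-\tanh^2x=\operatorname{sech}^2x$. Therefore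
\[
1-w''-w'^2=-w''+(1-w')(1+w')\le3\operatorname{sech}^2x .
\]
Since $w'>-1$, we have $e^{-2w(t)}\le e^{-2w(a)}e^{2x}\le8ea\,e^{2x}$, and $e^{2x}\operatorname{sech}^2x\le4$. So $R\le6\cdot8ea\cdot12=576ea$, and by continuity this holds at the poles too.

The diameters of the $g_a$ are unbounded, and the two estimates together give $\operatorname{diam}(S^4,g_a)\ge(\max R)^{1/2}/(24\sqrt2\,e)$. This proves the last sentence of the proposition.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg and Trudinger, Theorem 3.5.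

\bibitem{JLW}
Xumin Jiang, Mingxiang Li, Zhehui Wang,
\emph{Bonnet-Myers type theorems for $Q$-curvature on four-manifolds},
arXiv:2607.25343 (2026).

\end{thebibliography}
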